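# Intersection against length on translation surfaces with one cone point

## 1. Translation surfaces, saddle connections, cylinders

**Definition (translation surface).** A translation surface is a closed connected surface $X$ with a complex structure and a nonzero holomorphic $1$-form $\omega$. Its set of zeros is denoted by $\Sigma$. Away from $\Sigma$ the local primitives of $\omega$ are charts whose changes are translations, so $X\setminus\Sigma$ carries the flat metric $|\omega|$ and a well-defined notion of direction: horizontal, vertical, and so on. At a zero of order $k$ the metric has a cone point of angle $2\pi(k+1)$. In genus $g$ the orders of the zeros add up to $2g-2$. The stratum $\mathcal H(2g-2)$ consists of the surfaces of genus $g$ with exactly one zero; in particular $\mathcal H(2)$ is the set of genus $2$ surfaces with a single cone point. The stratum $\mathcal H(1,1)$ consists of the genus $2$ surfaces with two simple zeros.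

We write $l$ for length, $V$ for the area of $X$, and $\mathrm{hol}(h)=\int_h\omega\in\mathbb C=\mathbb R^2$ for $h\in H_1(X,\mathbb R)$. Replacing $\omega$ by $e^{i\theta}\omega$ changes neither the metric nor lengths; we call this "rotating".

*Running example: the surface $L$.* Take the squares $Q_1=[0,1]\times[0,1]$, $Q_2=[1,2]\times[0,1]$, $Q_3=[0,1]\times[1,2]$. Glue the left side of $Q_1$ to the right side of $Q_2$, the left side of $Q_3$ to its right side, the bottom of $Q_1$ to the top of $Q_3$, and the bottom of $Q_2$ to its top, all by translations. The vertices are identified as follows:
$$(0,0)\sim(2,0)\sim(2,1)\sim(0,1)\sim(1,1)\sim(1,0)\sim(1,2)\sim(0,2).$$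
So there is one vertex, of angle $12\cdot\frac{\pi}{2}=6\pi$, and the Euler characteristic is $1-6+3=-2$. Hence $L\in\mathcal H(2)$, with area $3$.

**Definition (saddle connection).** A saddle connection is an oriented straight segment that starts and ends in $\Sigma$ and has no point of $\Sigma$ in its interior. If $|\Sigma|=1$, every saddle connection is a closed curve, so it has a homology class and any $f\in H^1(X,\mathbb R)$ can be evaluated on it.

*Example.* Each edge of the three squares of $L$ is a saddle connection of length $1$. We name four of them: $h$ is the top side of $Q_1$ and $h_2$ the bottom side of $Q_2$, both oriented to the right; $v$ is the left side of $Q_2$ and $v_3$ the left side of $Q_3$, both oriented upward.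

**Definition (cylinder, completely periodic direction).** A cylinder of circumference $w$ and height $\eta$ is an isometrically embedded open annulus $(\mathbb R/w\mathbb Z)\times(0,\eta)$ in $X\setminus\Sigma$; its core curves are the closed geodesics $(\mathbb R/w\mathbb Z)\times\{y\}$. When $\Sigma\neq\emptyset$, each cylinder lies in a maximal one, and each of the two boundary components of a maximal cylinder is a concatenation of saddle connections parallel to the core curves, of total length $w$. A direction is completely periodic if $X$ is a finite union of closed maximal cylinders in that direction.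

*Example.* The horizontal direction of $L$ is completely periodic: one cylinder is $Q_1\cup Q_2$, with circumference $2$, and the other is $Q_3$, with circumference $1$. The square $Q_3$ has $h$ as its lower boundary, so $h$ is homologous to the horizontal core curve of $Q_3$. Likewise $v$ is homologous to the vertical core curve of the vertical cylinder $Q_2$.

We use two textbook facts, valid when $\Sigma\ne\emptyset$.

**Fact F1.** For each $R$ only finitely many saddle connections have length at most $R$.

**Fact F2.** A closed curve that is not null-homotopic is freely homotopic to a closed geodesic that is not longer. This geodesic is either a concatenation of saddle connections, or a core curve of a cylinder (perhaps run through several times). In the second case it is homotopic, with the same length, to a boundary component of the maximal cylinder (run through as many times). So in all cases the curve is freely homotopic to a concatenation of saddle connections that is not longer.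

## 2. Algebraic intersection and KVol

**Definition (algebraic intersection).** If two $C^1$ closed curves $\alpha,\beta$ in a closed oriented surface meet transversally at $P$, put $\mathrm{Int}_P(\alpha,\beta)=1$ if $\beta$ crosses $\alpha$ from right to left and $-1$ otherwise. The algebraic intersection $\mathrm{Int}(\alpha,\beta)$ is the sum over all intersection points. It depends only on the homology classes and defines a symplectic (bilinear, antisymmetric, nondegenerate) form on $H_1(X,\mathbb R)$; through homology it makes sense for all piecewise smooth closed curves.

*Example.* In a torus $T=\mathbb R^2/\Lambda$ identify $H_1(T,\mathbb Z)$ with $\Lambda$. A curve going up crosses a curve going right from its right side to its left side, so $\mathrm{Int}(a,b)=+\,a\wedge b/\mathrm{Area}(T)$, where $a\wedge b$ is the determinant. In $L$, the saddle connection $v_3$ crosses the horizontal core curve of $Q_3$ once, upward, so $\mathrm{Int}(h,v_3)=1$. In the same way the vertical core curve of $Q_2$ crosses $h_2$ once, so $\mathrm{Int}(h_2,v)=1$.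

**Definition (KVol).** For a metric $g$ on $X$ with area $\mathrm{Vol}(X,g)$ and length $l_g$,
$$\mathrm{KVol}(X,g)=\mathrm{Vol}(X,g)\,\sup_{\alpha,\beta}\frac{\mathrm{Int}(\alpha,\beta)}{l_g(\alpha)\,l_g(\beta)},\qquad (1)$$
where $\alpha,\beta$ range over all piecewise smooth (non-constant) closed curves. This quantity is finite; for translation surfaces we reprove this in Section 4.

For a translation surface we use the metric $|\omega|$ and write $S$ for the supremum in (1), so $\mathrm{KVol}(X)=VS$. Since $\mathrm{Int}$ is not zero, $S>0$.

*Example.* On $L$ the pair $(h,v_3)$ has quotient $1/(1\cdot1)$, so $\mathrm{KVol}(L)\ge3$.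

Now the problem can be posed. It comes from Smaïl Cheboui, Arezki Kessi, Daniel Massart, "Algebraic intersection for translation sufaces in a family of Teichmüller disks", arXiv:2007.10847 (2020). **Is the supremum in (1) a maximum for every $X\in\mathcal H(2)$?** In words: does every genus $2$ translation surface with one cone point carry two actual closed curves whose intersection number is as large as possible compared with their lengths? For context, on flat tori the supremum is not attained except for a negligible set of flat metrics, and for hyperbolic surfaces it is conjectured that it is attained for almost every surface in moduli space.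

The answer is yes. In all statements below $X$ is a translation surface of genus $g\geq2$ with cone set $\Sigma$ (finite and nonempty).

**Theorem 1.** If $|\Sigma|=1$ (that is, $X\in\mathcal H(2g-2)$ with $g\ge2$; in particular if $X\in\mathcal H(2)$), there are saddle connections $\alpha,\beta$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$.

**Theorem 2.** If $|\Sigma|=1$ and $\beta$ is a closed curve, the saddle connections $\alpha$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$ have pairwise disjoint interiors; there are at most $6g-3$ of them (at most $9$ in $\mathcal H(2)$).

**Theorem 3.** For any $\Sigma$ and $g\ge2$: if every direction containing a saddle connection is completely periodic (for example, if $X$ is a lattice surface, by the Veech dichotomy), the supremum is attained.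

**Theorem 4.** There is $X\in\mathcal H(1,1)$ for which the supremum is not attained. So the hypothesis $|\Sigma|=1$ in Theorem 1 cannot be dropped.

## 3. Two computations by hand: flat tori and three squares

*Flat tori.* Let $T=\mathbb R^2/\Lambda$. A closed curve of class $a\in\Lambda$ has length at least $|a|$, with equality for a straight curve. Hence, for classes $a,b\neq 0$ making an angle $\theta$,
$$\mathrm{Area}(T)\,\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)l(\beta)}\le\frac{a\wedge b}{|a||b|}=\sin\theta\le1 \quad\text{whenever } a\wedge b\ge0 .$$
Directions of lattice vectors are dense in the circle, so $\theta$ can be brought as close to $\pi/2$ as we like, and $\mathrm{KVol}(T)=1$ for every flat torus. The supremum is attained exactly when $\Lambda$ contains two orthogonal nonzero vectors. It is attained for $\mathbb Z^2$. It is not attained for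
$$\Lambda_1=\mathbb Z(0,1)+\mathbb Z(1,t),\qquad t=2^{1/3}.$$
Indeed, the vectors of $\Lambda_1$ are $(m,mt+n)$ with $m,n\in\mathbb Z$, and
$$\langle(m,mt+n),(m',m't+n')\rangle=mm't^2+(mn'+m'n)t+(mm'+nn').$$
The polynomial $x^3-2$ is irreducible over $\mathbb Q$, so $1,t,t^2$ are linearly independent over $\mathbb Q$, and the product vanishes only if $mm'=0$, $mn'+m'n=0$ and $nn'=0$. If $m=0$ and the first vector is nonzero, then $n\ne0$, and the other two equations give $m'=0$ and $n'=0$; the case $m'=0$ is symmetric. So
$$\text{no two nonzero vectors of }\Lambda_1\text{ are orthogonal.}\qquad(2)$$
Two things are worth noticing: failure really occurs, and on tori $\mathrm{KVol}$ is exactly $1$.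

*Three squares.* On $L$ we claim $S=1$, so that $\mathrm{KVol}(L)=3$ is attained by $(h,v_3)$. Sending each square to $\mathbb R^2/\mathbb Z^2$ gives a map $L\to\mathbb R^2/\mathbb Z^2$ for which the preimage of $0$ is the cone point. So a saddle connection maps to a straight path from $0$ to its first return to $0$, and its interior maps injectively onto a primitive closed geodesic minus $0$; its holonomy $(p,q)$ is a primitive integer vector, and its length is at least $1$. Let $\alpha,\beta$ be saddle connections with holonomies $(p,q),(p',q')$.

If they are not parallel, their images meet in $|pq'-p'q|$ points, one of them $0$, so the interiors of $\alpha$ and $\beta$ meet in at most $|pq'-p'q|-1$ points. At the cone point, after a small perturbation, each curve runs through a small disc along one arc, and two arcs in a disc with distinct endpoints on its boundary have algebraic intersection $0$ or $\pm1$. Hence $|\mathrm{Int}(\alpha,\beta)|\le|pq'-p'q|\le l(\alpha)l(\beta)$. If they are parallel, either they coincide up to orientation and $\mathrm{Int}=0$, or their interiors are disjoint and only the cone point contributes, so $|\mathrm{Int}|\le1\le l(\alpha)l(\beta)$.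

Finally, if $\mathrm{Int}(\alpha,\beta)>0$ for general closed curves, F2 replaces them by concatenations of saddle connections $s_i$ and $s'_j$ that are not longer, and $\mathrm{Int}(\alpha,\beta)=\sum\mathrm{Int}(s_i,s_j')\le\sum l(s_i)l(s_j')\le l(\alpha)l(\beta)$. So $S=1$.

## 4. Maximizing in real homology, and where compactness stops

From here on $g\ge2$ unless a torus is named. For $f\in H^1(X,\mathbb R)$ put
$$\|f\|=\sup_\alpha\frac{f([\alpha])}{l(\alpha)},$$
the supremum over closed curves. It is finite: $f$ is represented by a smooth closed form that vanishes near $\Sigma$, and such a form is bounded for $|\omega|$. It is a norm, since a nonzero $f$ is positive on some integral class and every integral class is represented by a closed curve. The dual norm on $H_1(X,\mathbb R)$ is $\|h\|_s=\sup\{f(h):\|f\|\le1\}$; let $B$ be its unit ball, which is compact, and let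
$$A=\{[\alpha]/l(\alpha):\alpha\text{ a closed curve}\}\subset B .$$
The set $A$ is symmetric, and $\{f:\|f\|\le1\}$ is the polar of $A$ by definition. By the bipolar theorem $B$, the polar of this polar, is the closed convex hull of $A$. A linear functional has the same supremum on $A$ as on $B$; using this in each variable of $\mathrm{Int}$,
$$S=\sup_{A\times A}\mathrm{Int}=\max_{B\times B}\mathrm{Int}<\infty.\qquad(3)$$
For $\tau\in H_1(X,\mathbb R)$ write $f_\tau(h)=\mathrm{Int}(h,\tau)$. Then
$$\|f_\tau\|=\max_{h\in B}\mathrm{Int}(h,\tau)\le S\|\tau\|_s .\qquad(4)$$

*Example.* On a flat torus, $A$ lies in the Euclidean unit disc, because $l(\alpha)\ge|a|$, and contains $a/|a|$ for every nonzero $a\in\Lambda$. These are dense in the circle, so $B$ is the unit disc. But $A$ meets the circle only in the countably many lattice directions.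

**Lemma 1.** If $|\Sigma|=1$ and $f\ne0$, then $\|f\|=\sup f(s)/l(s)$ over saddle connections $s$. For general $\Sigma$ the same holds with $s$ ranging over *simple cycles*, that is, closed concatenations of at most $|\Sigma|$ saddle connections.

*Proof.* Let $f(\alpha)>0$. Then $\alpha$ is not null-homotopic, and by F2 we may replace it by a homotopic concatenation of saddle connections that is not longer; this does not lower $f(\alpha)/l(\alpha)$. The concatenation is a closed walk on the vertex set $\Sigma$; cutting it each time it returns to a vertex already visited decomposes it into simple cycles $s_i$, which are single saddle connections if $|\Sigma|=1$. Then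
$$\frac{f(\alpha)}{l(\alpha)}\le\frac{\sum f(s_i)}{\sum l(s_i)}\le\max_i\frac{f(s_i)}{l(s_i)}.\ \square$$

The natural first attempt is compactness. Suppose $|\Sigma|=1$. Applying Lemma 1 in each variable, we find saddle connections $\alpha_n,\beta_n$ with $\mathrm{Int}(\alpha_n,\beta_n)/(l(\alpha_n)l(\beta_n))\to S$. If the lengths stay bounded, only finitely many pairs occur by F1 and we are done. If the lengths go to infinity, the points $[\alpha_n]/l(\alpha_n)$ still have limits in the compact set $B$, and these limits realize $S$. But they are only real homology classes, and nothing says that they come from curves. Formula (3) gives the same thing: a maximum over $B\times B$, not over $A\times A$. This loss is real. On $\mathbb R^2/\Lambda_1$ the functional $\mathrm{Int}(\cdot,(0,1))$ has its maximum on the disc $B$ at the single point $(1,0)$, and no vector of $\Lambda_1$ is horizontal (it would be orthogonal to $(0,1)$), so this point does not lie in $A$.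

The way out is to take limits of the *curves* and not of their classes. Long saddle connections accumulate on straight trajectories, which have no homology class; so we need a way to say "this piece of path is optimal for $f$" that makes sense for any path, passes to pieces, and passes to limits. A function on a covering does this. The limits will then produce an optimal saddle connection unless a limiting trajectory is dense, and in that case $f$ is forced to be proportional to the real part of a rotated $\omega$. That is what happens on the torus; in genus at least $2$ it will be excluded because $\mathrm{KVol}>1$.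

## 5. Equivariant Lipschitz functions and calibrated paths

Let $\hat X\to X$ be the connected covering with deck group $\Gamma=H_1(X,\mathbb Z)$; a path from $z$ to $\gamma z$ projects to a closed curve of class $\gamma$. (For a flat torus this would be $\mathbb R^2\to T$ with $\Gamma=\Lambda$.) Let $d$ be the lifted length metric. Fix $f\ne0$ in $H^1(X,\mathbb R)$ and put $K=\|f\|>0$.

**Lemma 2.** There is a $K$-Lipschitz function $u:\hat X\to\mathbb R$ with $u(\gamma z)=u(z)+f(\gamma)$ for all $\gamma\in\Gamma$.

*Proof.* Fix $z_0\in\hat X$ and put $u(z)=\inf_{\gamma\in\Gamma}\{f(\gamma)+K\,d(z,\gamma z_0)\}$. For finiteness: a path from $\gamma z_0$ to $z_0$ projects to a closed curve of class $-\gamma$, and $f(-\gamma)\le K\cdot$(its length); taking the infimum over paths, $-f(\gamma)\le K\,d(z_0,\gamma z_0)$. Hence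
$$f(\gamma)+K\,d(z,\gamma z_0)\ge f(\gamma)+K\,d(z_0,\gamma z_0)-K\,d(z,z_0)\ge-K\,d(z,z_0).$$
So $u$ is finite, and as an infimum of $K$-Lipschitz functions it is $K$-Lipschitz. Since $\gamma$ acts by isometries,
$$u(\gamma z)=\inf_{\gamma'}\{f(\gamma')+K\,d(z,\gamma^{-1}\gamma'z_0)\}=f(\gamma)+\inf_{\gamma''}\{f(\gamma'')+K\,d(z,\gamma''z_0)\}=f(\gamma)+u(z),$$
with $\gamma'=\gamma\gamma''$ and $f$ additive. $\square$

**Definition (defect, calibrated path).** For a rectifiable path $c$ in $X$ let $\Delta u(c)$ be the increment of $u$ along a lift of $c$; by equivariance it does not depend on the lift. The defect of $c$ is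
$$D(c)=K\,l(c)-\Delta u(c)\ge0 .$$
The path is calibrated if $D(c)=0$.

The following four properties are all we need.

1. $D$ is additive under concatenation, and since it is nonnegative, $D(\text{subpath})\le D(\text{path})$. Subpaths of calibrated paths are calibrated.
2. For a closed curve, $D(c)=K\,l(c)-f([c])$. So a closed curve is calibrated exactly when it attains $K=\|f\|$.
3. If paths $c_n$ converge uniformly to $c$ and $l(c_n)\to l(c)$, then $D(c_n)\to D(c)$: choose lifts converging to a lift of $c$ and use that $u$ is continuous.
4. $D$ is defined for paths that are not closed.

*Example.* On $L$ take $f=\mathrm{Int}(\cdot,v)$. We have $\|f\|\le S\|v\|_s\le1$ because $S=1$ and $l(v)=1$, while $f(h_2)=1=l(h_2)$, so $K=1$. Consider the continuous map $L\to\mathbb R/\mathbb Z$ equal to the coordinate $x$ on the vertical cylinder $Q_2$ and to $0$ elsewhere. Closed curves wind around $\mathbb R/\mathbb Z$ as often as they cross the core curve of $Q_2$ from left to right, counted algebraically, so this map lifts to a function $u$ on the covering with the equivariance of Lemma 2. Along a path $u$ grows by the integral of $dx$ over the part of the path in $Q_2$, so $u$ is $1$-Lipschitz. A path is calibrated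 exactly when it runs horizontally to the right and stays in the closed square $Q_2$. The only calibrated saddle connection is $h_2$.

**Lemma 3.** Let $z\notin\Sigma$ be an interior point of a calibrated straight segment with unit direction $e$. Then $u$ is differentiable at every lift of $z$, with gradient $Ke$.

*Proof.* Work in a flat disc around the lift, placed at $0$, and normalize $u(0)=0$. Calibration means $u(te)=Kt$ for $|t|\le\delta$. Let $w$ be small and $t=\sqrt{|w|}$. Comparing $u(w)$ with $u(te)$ and with $u(-te)$ by the Lipschitz property,
$$K\big(t-|w-te|\big)\le u(w)\le K\big(|w+te|-t\big).$$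
Since $|te\pm w|=t\pm\langle w,e\rangle+O(|w|^2/t)$, both outer terms equal $K\langle w,e\rangle+O(|w|^{3/2})=K\langle w,e\rangle+o(|w|)$. $\square$

## 6. Limit sets of horizontal trajectories

A *trajectory* is a maximal trajectory of the horizontal unit-speed flow (to the right) on $X\setminus\Sigma$; the point reached from $q$ at time $t$ is $q_t$. If the time domain is bounded on one side, the trajectory tends there to a point of $\Sigma$ (otherwise it could be continued), and we say that it *hits* $\Sigma$. If the trajectory of $w$ is defined on a compact interval $J\ni0$, this piece has positive distance from $\Sigma$, so for small $|s|$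
$$\text{the trajectory of } w+is \text{ is defined on } J \text{ and } (w+is)_t=w_t+is\quad(t\in J).\qquad(5)$$

Fix $r_0<1/4$ such that the closed $r_0$-balls around the points of $\Sigma$ are disjoint embedded cone discs. Then
$$\text{every straight segment of length }1\text{ in }X\setminus\Sigma\text{ contains a point at distance}\ge r_0\text{ from }\Sigma.\qquad(6)$$
Indeed, otherwise the segment would stay in one open cone disc minus its center. Developing it into the plane, its distance $r$ to the center satisfies $r(t)^2=\rho^2+(t-t_0)^2$ for constants $\rho\geq0$ and $t_0$. So $r<r_0$ forces $|t-t_0|<r_0$, and the length is at most $2r_0<1/2$.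

**Lemma 4.** Let $\varphi$ be a non-periodic horizontal trajectory defined for all $t\ge0$, and let $\Omega\subset X$ be its $\omega$-limit set. Then either $\Omega=X$, or $\Omega$ contains the interior of a horizontal saddle connection. The same holds for $t\to-\infty$.

*Proof.* The statement for $t\to-\infty$ follows by replacing $\omega$ with $-\omega$.

**Step 1: invariance, and a point $q$ at the edge of $\Omega$.** We want a point of $\Omega$ with a vertical gap next to it. The set $\Omega$ is closed, and by (6) it is not contained in $\Sigma$. If $q\in\Omega\setminus\Sigma$, say $\varphi(t_k)\to q$ with $t_k\to\infty$, and $q_t$ is defined for some $t$ of either sign, then $\varphi(t_k+t)\to q_t$ by continuity of the flow, so $q_t\in\Omega$. Thus $\Omega\setminus\Sigma$ is invariant in both time directions.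

Assume $\Omega\ne X$. Then $\Omega\setminus\Sigma$ is a nonempty closed subset of the connected space $X\setminus\Sigma$, and it is proper (otherwise the closed set $\Omega$ would be $X$). So it has a boundary point $q_0\in\Omega\setminus\Sigma$. Take an embedded closed box $[-a,a]\times[-b,b]\subset X\setminus\Sigma$ centered at $q_0$. By invariance $\Omega$ meets the box $(-a,a)\times(-b,b)$ in $(-a,a)\times F$, where $F$ is closed in $(-b,b)$, contains $0$, and is not a neighborhood of $0$. Choose $y\in(-b,b)\setminus F$; after a vertical reflection, which leaves the horizontal flow unchanged, $y>0$. Put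
$$y_0=\max(F\cap[0,y])<y,\quad q=(0,y_0),\quad\eta=y-y_0,\quad G=\{0\}\times(y_0,y)=(q,q+i\eta).$$
Then $q\in\Omega$ and $G\cap\Omega=\emptyset$, and $\bar G$ lies in the box. Because the closed box is embedded, a trajectory that is on $\bar G$ at time $t$ is defined on $[t-a,t+a]$ and
$$\text{does not meet }\bar G\text{ at times in }[t-a,t)\cup(t,t+a].\qquad(7)$$

**Step 2: the forward trajectory of $q$ hits $\Sigma$.** Suppose that it is defined for all $t\ge0$; we shall show that $q$, and then $\varphi$, is periodic.

First we remove the points of $G$ at which the return to $G$ could be discontinuous. Let $E\subset G$ be the set of $w$ whose forward trajectory reaches a point of $\Sigma\cup\{q,q+i\eta\}$ at some time $t>0$ without meeting $G$ during $(0,t)$. Such a $w$ is the first point of $G$ met when going backward along one of the finitely many horizontal separatrices coming into $\Sigma$, or along the backward trajectory of $q$ or of $q+i\eta$. So $E$ is finite, and there is $0<\eta'\le\eta$ such that $G'=(q,q+i\eta')$ is disjoint from $E$.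

Next we find one point of $G'$ that returns to $G$. The horizontal flow preserves area and is defined for all times almost everywhere (the exceptions lie on finitely many separatrices). By Poincaré recurrence for its time-$a$ map and the set $[0,a/2)\times G'$, which has positive area, some point $(x,\zeta)$ of it returns to a point $(x',\zeta')$ of it at a time $t_1\ge a$, and its trajectory is defined for all times. Let $z=(0,\zeta)\in G'$. The trajectory of $z$ is at $(0,\zeta')\in G$ at time $t_1+x-x'>a/2>0$. By (7) the times at which it is in $G$ are more than $a$ apart, so there is a first positive return time $T$ of $z$ to $G$, and $T>a$.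

Now we show that all of $G'$ returns together with $z$. Let $W$ be the set of $w\in G'$ whose trajectory avoids $\Sigma$ on $[0,T]$, avoids $G$ on $(0,T)$, and lies in $G$ at time $T$. Then $z\in W$.

The set $W$ is open in $G'$. Let $w\in W$. On $(0,T)$ its trajectory avoids $G$, and it also avoids $q$ and $q+i\eta$, since otherwise $w\in E$. So on the compact interval $[a/2,T-a/2]$ it has positive distance from $\bar G$. By (5), for $w'\in G'$ near $w$ the trajectory on $[0,T]$ is the vertical translate by $w'-w$ of that of $w$. Hence it avoids $\Sigma$ on $[0,T]$, avoids $\bar G$ on $[a/2,T-a/2]$, and is in $G$ at time $T$. On $(0,a/2]$ and $[T-a/2,T)$ it avoids $G$ by (7), since it is in $G$ at times $0$ and $T$. So $w'\in W$.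

The set $W$ is closed in $G'$. Let $w_k\in W$ converge to $w\in G'$. If the trajectory of $w$ met $G$ at a time $t\in(0,T)$ before hitting $\Sigma$, then by (5) the trajectory of $w_k$ would be in $G$ at time $t$ for large $k$, which is impossible. If it hit $\Sigma$ at a time at most $T$, it would do so without having met $G$, so $w\in E$, which is impossible. So it is defined on $[0,T]$, avoids $G$ on $(0,T)$, and at time $T$ it is in $\bar G$ as a limit of points of $G$. It is not at an endpoint of $G$, since otherwise $w\in E$. So $w\in W$.

As $G'$ is connected, $W=G'$. By (5) the time-$T$ flow is locally, hence on all of $G'$, a vertical translation, and it maps $G'$ into $G$. Since $q_T$ is defined by assumption, continuity shows that $q_T$ is the lower endpoint of the image, so $q_T\in[q,q+i\eta)$. By invariance $q_T\in\Omega$, and $\Omega\cap G=\emptyset$, so $q_T=q$: the point $q$ is periodic. By (5), $(q+is)_T=q_T+is=q+is$ for small $|s|$, so a whole neighborhood of $q$ consists of periodic points. Since $q\in\Omega$, the trajectory $\varphi$ enters this neighborhood, so $\varphi$ is periodic. This contradicts the hypothesis, and the step is proved.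

**Step 3: the backward trajectory of $q$ hits $\Sigma$ too.** This will place $q$ on a saddle connection. Step 2 used only that $\Omega$ is invariant in both time directions, that $q\in\Omega$ and $G\cap\Omega=\emptyset$, and that the non-periodic trajectory $\varphi$ accumulates at $q$. None of these depends on the direction of time, so Step 2 applies to the reversed flow. Hence $q$ is interior to a horizontal saddle connection, whose interior lies in $\Omega$ by invariance. $\square$

## 7. A calibrated saddle connection, or a multiple of $\mathrm{Re}\,\omega$

Fix $f\ne0$, $K=\|f\|$ and $u$ as in Lemma 2. The next two lemmas hold for any $\Sigma$. When the horizontal direction (to the right) has been chosen as unit vector $e$, let $Z\subset X\setminus\Sigma$ be the set of points whose maximal horizontal trajectory is calibrated on every compact subinterval of its domain.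

**Lemma 5.** Let $s_n$ be saddle connections with $l(s_n)\to\infty$ and $D(s_n)\le\delta_n\,l(s_n)$, where $\delta_n>0$ and $\delta_n\to0$. Suppose that their directions $e_n$ converge to $e$, and rotate so that $e$ is horizontal, pointing right. Then $Z\neq\emptyset$.

*Proof.* **Step 1: long windows with small defect.** The total defect of $s_n$ may be large; only its density is small. So we look at a window that is long, yet short enough for its own defect to tend to $0$. Put $L_n=\min(\delta_n^{-1/2},l(s_n))\to\infty$. Cut from $s_n$ a number $\lfloor l(s_n)/L_n\rfloor\ge l(s_n)/(2L_n)$ of consecutive segments of length $L_n$. Their defects add up to at most $\delta_nl(s_n)$, so one of them, $c_n$, satisfies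
$$D(c_n)\le2L_n\delta_n\le2\delta_n^{1/2}\to0 .$$

**Step 2: a base point that stays away from $\Sigma$.** For $n$ large the middle part of length $1$ of $c_n$ lies in $X\setminus\Sigma$, and by (6) it contains a point $p_n$ at distance at least $r_0$ from $\Sigma$. Pass to a subsequence with $p_n\to p\notin\Sigma$.

**Step 3: passing to the limit.** We show $p\in Z$. Let $\varphi$ be the maximal horizontal trajectory with $\varphi(0)=p$ and let $I\ni0$ be a compact interval in its domain. Since $\varphi(I)$ is compact in $X\setminus\Sigma$, the straight trajectories through $p_n$ in direction $e_n$ with time interval $I$ are defined for $n$ large and converge uniformly to $\varphi|_I$; their lengths all equal that of $I$. The segment $c_n$ extends at least $(L_n-1)/2$ from $p_n$ on both sides, so for $n$ large these pieces are contained in $c_n$ and have defect at most $D(c_n)\to0$. By property 3 of Section 5, $D(\varphi|_I)=0$. $\square$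

**Lemma 6.** The set $Z$ is invariant under the horizontal flow and closed in $X\setminus\Sigma$. If $Z=X\setminus\Sigma$, then $f(h)=K\langle\mathrm{hol}(h),e\rangle$ for all $h\in H_1(X,\mathbb R)$.

*Proof.* Invariance is clear. For closedness, let $z_k\in Z$ converge to $z\notin\Sigma$, and let $I\ni0$ be a compact subinterval of the time domain of $z$. For $k$ large the trajectories of $z_k$ are defined on $I$, they converge uniformly to that of $z$ with equal lengths, and their defect is $0$; so the limit has defect $0$.

Let $Z=X\setminus\Sigma$. By Lemma 3, $u$ is differentiable with gradient $Ke$ at every point of $\hat X$ over $X\setminus\Sigma$. The form $\langle\omega,e\rangle$ has a primitive $\int\langle\omega,e\rangle$ on $\hat X$, because closed curves in $\hat X$ project to null-homologous curves. So $u-K\int\langle\omega,e\rangle$ has zero differential over $X\setminus\Sigma$, hence is locally constant there. This set is the complement of a discrete set in the connected surface $\hat X$, so it is connected, and the function is constant. Comparing the values at $z$ and $\gamma z$ gives $f(\gamma)=K\langle\mathrm{hol}(\gamma),e\rangle$ for $\gamma\in\Gamma$, and linearity extends this to $H_1(X,\mathbb R)$.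 $\square$

**Proposition 7.** Let $|\Sigma|=1$, $f\ne0$, $K=\|f\|$. Either $f(s)=K\,l(s)$ for some saddle connection $s$, or there is a unit vector $e$ with $f(h)=K\langle\mathrm{hol}(h),e\rangle$ for all $h\in H_1(X,\mathbb R)$.

*Proof.* Assume that no saddle connection attains $K$.

**Step 1: a calibrated trajectory.** We feed a maximizing sequence into Lemma 5. By Lemma 1 choose saddle connections $s_n$ with $f(s_n)/l(s_n)\to K$. For each $R$ only finitely many saddle connections have length at most $R$, and none attains $K$, so their quotients stay away from $K$; hence $l(s_n)\to\infty$. Put $\delta_n=D(s_n)/l(s_n)=K-f(s_n)/l(s_n)$, so $\delta_n>0$ and $\delta_n\to0$. Pass to a subsequence whose directions converge to some $e$, and rotate so that $e$ is horizontal, pointing right. Lemma 5 gives $p\in Z$. Let $\varphi:(-a,b)\to X\setminus\Sigma$ be its maximal horizontal trajectory; here $a,b\in(0,\infty]$.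

**Step 2: $\varphi$ cannot be periodic.** Otherwise its closed orbit $c$ satisfies $D(c)=0$, that is, $f(c)=K\,l(c)$. It is homotopic to a boundary component of its maximal cylinder, a concatenation of saddle connections $s_i$ with $\sum l(s_i)=l(c)$. All $s_i$ are closed because $|\Sigma|=1$. From $\sum f(s_i)=K\sum l(s_i)$ and $f(s_i)\le K\,l(s_i)$, every $s_i$ attains $K$: a contradiction.

**Step 3: $a$ and $b$ cannot both be finite.** Otherwise $\varphi$ is the interior of a saddle connection $s$. Its compact subintervals have defect $0$, so $D(s)=0$ by continuity of $u$. As $|\Sigma|=1$, $s$ is closed and $f(s)=K\,l(s)$: a contradiction.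

**Step 4: $\varphi$ is non-periodic and infinite on one side.** Say $b=\infty$; the case $a=\infty$ is the same. We show that we are in the second alternative. Let $\Omega$ be the $\omega$-limit set. Since $Z$ is invariant and closed in $X\setminus\Sigma$, we have $\Omega\setminus\Sigma\subset Z$. If $\Omega\ne X$, Lemma 4 gives a horizontal saddle connection with interior in $\Omega\setminus\Sigma\subset Z$; oriented to the right it is calibrated and closed, which is impossible as in Step 3. So $\Omega=X$, $Z=X\setminus\Sigma$, and Lemma 6 gives $f=K\langle\mathrm{hol}(\cdot),e\rangle$. $\square$

The second alternative is what one sees on the torus $\mathbb R^2/\Lambda_1$ (which has no cone point, so the proposition does not apply to it as stated). There $f=\mathrm{Int}(\cdot,(0,1))$ is $h\mapsto h\wedge(0,1)$, the first coordinate of $h$, so $f=[\mathrm{Re}\,\omega]$; and no closed curve attains $\|f\|=1$. To prove Theorem 1 we must show that for the functionals coming from a maximizing pair this cannot happen in genus at least $2$.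

## 8. $\mathrm{KVol}>1$ in genus at least two

Lemmas 8 and 9 hold for any $\Sigma$. Besides Rademacher's theorem we use the following textbook facts. Each class in $H^1(X,\mathbb R)$ contains a unique harmonic form for the conformal structure of $X$; if $\eta$ is harmonic, $*\eta$ is closed. The $L^2$ norm of $1$-forms is conformally invariant, so it can be computed with $|\omega|$. And by Poincaré duality, if $\eta$ is a smooth closed form in the class $f_\tau$, then $\int_\tau\theta=\pm\int_X\theta\wedge\eta$ for every smooth closed $\theta$, with a universal sign. Pointwise norms of forms are taken with respect to $|\omega|$.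

**Lemma 8.** If $g\ge2$ then $SV>1$.

*Proof.* **Step 1: Stokes for Lipschitz functions.** The functions $u$ are only Lipschitz, and only for $|\omega|$, so we must check that exact forms $dw$ of this kind integrate to zero. Near a zero of order $k$ there is a coordinate with $|\omega|^2=|z|^{2k}|dz|^2\le C|dz|^2$ up to a constant factor. So a function that is locally Lipschitz for $|\omega|$ is locally Lipschitz for any smooth metric. Let $w$ be a Lipschitz function on $X$ and $\zeta$ a smooth closed $1$-form. Then
$$\int_Xdw\wedge\zeta=0 .\qquad(8)$$
Indeed, take a partition of unity $\chi_i$ subordinate to charts; then $dw=\sum d(\chi_iw)$ almost everywhere. In a chart with coordinates $x_1,x_2$ write $\zeta=\zeta_1dx_1+\zeta_2dx_2$ and $\phi=\chi_iw$, a Lipschitz function with compact support. By Fubini and integration by parts on lines, where $\phi$ is absolutely continuous,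
$$\int d\phi\wedge\zeta=\int(\partial_1\phi\,\zeta_2-\partial_2\phi\,\zeta_1)\,dx_1dx_2=-\int\phi\,(\partial_1\zeta_2-\partial_2\zeta_1)\,dx_1dx_2=-\int\phi\,d\zeta=0 .$$

Moreover, let $f\ne0$, let $u$ be as in Lemma 2, and let $\theta$ be a smooth closed form in the class $f$. By Rademacher's theorem $du$ is defined almost everywhere; by equivariance it descends to $X$, and $|du|\le\|f\|$ almost everywhere. The function $u-\int\theta$ is $\Gamma$-invariant, so it descends to a Lipschitz function $w$ on $X$, and $du=\theta+dw$.

**Step 2: the harmonic form is no larger than $\|f_\tau\|$ allows.** For $\tau\ne0$ let $\eta_\tau$ be the harmonic form in the class $f_\tau$. Take $f=f_\tau$ and $\theta=\eta_\tau$ in Step 1. Since $*\eta_\tau$ is closed, (8) gives $\int dw\wedge*\eta_\tau=0$, so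
$$\|\eta_\tau\|_2^2=\int\eta_\tau\wedge*\eta_\tau=\int du\wedge*\eta_\tau\le\|du\|_2\|\eta_\tau\|_2 .$$
Hence $\|\eta_\tau\|_2^2\le\|du\|_2^2\le V\|f_\tau\|^2$.

**Step 3: $\|\tau\|_s$ is no larger than the $L^1$ norm of $\eta_\tau$.** Let $\|f\|\le1$. If $f\ne0$, Step 1 gives $du_f=\theta+dw$ with $\theta$ smooth closed in the class $f$ and $|du_f|\le1$ almost everywhere. By Poincaré duality and (8) applied to $\zeta=\eta_\tau$,
$$|f(\tau)|=\Big|\int_X\theta\wedge\eta_\tau\Big|=\Big|\int_Xdu_f\wedge\eta_\tau\Big|\le\int_X|\eta_\tau| .$$
For $f=0$ this is trivial. Taking the supremum over $f$, $\|\tau\|_s\le\int_X|\eta_\tau|$.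

**Step 4: the chain, and why equality is impossible.** Combining Steps 2 and 3 with Cauchy–Schwarz and (4), for $\tau\ne0$,
$$\|\tau\|_s\le\int_X|\eta_\tau|\le\sqrt V\,\|\eta_\tau\|_2\le V\|f_\tau\|\le SV\|\tau\|_s .$$
So $SV\ge1$. Suppose $SV=1$. Then Cauchy–Schwarz is an equality for every $\tau\neq0$, so every $|\eta_\tau|$ is constant on $X\setminus\Sigma$. Since $g\ge2$, there is a holomorphic form $\xi$ not proportional to $\omega$. The form $\mathrm{Re}\,\xi$ is harmonic and its class is nonzero; as $\mathrm{Int}$ is nondegenerate, $\mathrm{Re}\,\xi=\eta_\tau$ for some $\tau\ne0$. In a chart with $\omega=dx+i\,dy$ and $\xi=(m+in)\,\omega$ we have $\mathrm{Re}\,\xi=m\,dx-n\,dy$, so $|\eta_\tau|=|\xi/\omega|$. This would be constant, which is impossible for the non-constant meromorphic function $\xi/\omega$. $\square$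

On a flat torus $SV=1$ by Section 3, and there all holomorphic forms are proportional to $\omega$. So genus at least $2$ enters exactly through $\xi$.

**Lemma 9.** If $\tau\in B$ and $\|f_\tau\|=S$, then $f_\tau$ is not of the form $S\langle\mathrm{hol}(\cdot),e\rangle$ with $e$ a unit vector.

*Proof.* Suppose it is, and rotate so that $f_\tau=S[dx]$, where $\omega=dx+i\,dy$. For closed curves $|\int_\alpha dy|\le l(\alpha)$, so $\|\pm[dy]\|\le1$ and $|\int_\tau dy|\le\|\tau\|_s\le1$. On the other hand $S\,dx$ is a smooth closed form in the class $f_\tau$, so Poincaré duality gives $|\int_\tau dy|=|\int_XS\,dx\wedge dy|=SV$. Hence $SV\le1$, contradicting Lemma 8. $\square$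

## 9. Proof of Theorem 1: replacing the two real classes one after the other

Let $|\Sigma|=1$.

**Step 1: a maximizing pair of real classes.** By (3) pick $\sigma_0,\tau_0\in B$ with $\mathrm{Int}(\sigma_0,\tau_0)=S$. By (4), $\|f_{\tau_0}\|\le S$, and $f_{\tau_0}(\sigma_0)=S$ with $\sigma_0\in B$, so $\|f_{\tau_0}\|=S>0$.

**Step 2: replacing $\sigma_0$ by a saddle connection.** Apply Proposition 7 to $f_{\tau_0}$, with $K=S$. Lemma 9 excludes the second alternative. So there is a saddle connection $\alpha$ with $\mathrm{Int}(\alpha,\tau_0)=S\,l(\alpha)$.

**Step 3: replacing $\tau_0$ by a saddle connection.** Put $\tau_1=-[\alpha]/l(\alpha)\in B$. By antisymmetry $f_{\tau_1}(h)=\mathrm{Int}(h,\tau_1)=\mathrm{Int}(\alpha,h)/l(\alpha)$, so $f_{\tau_1}(\tau_0)=S$ with $\tau_0\in B$, and $\|f_{\tau_1}\|=S$ as in Step 1. Proposition 7 and Lemma 9 again give a saddle connection $\beta$ with $f_{\tau_1}(\beta)=S\,l(\beta)$, that is,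
$$\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)\,l(\beta).$$
Since $|\Sigma|=1$, both $\alpha$ and $\beta$ are closed piecewise smooth curves. $\blacksquare$

In particular the supremum in (1) is a maximum for every $X\in\mathcal H(2)$.

## 10. Proof of Theorem 2: the optimal saddle connections do not cross

Let $|\Sigma|=1$, let $\beta$ be a closed curve, and suppose that the set of saddle connections $\alpha$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$ is not empty.

**Step 1: one function $u$ calibrates them all.** Put $f=\mathrm{Int}(\cdot,\beta)/l(\beta)$. By definition of $S$ we have $f(\gamma)\le S\,l(\gamma)$ for closed curves $\gamma$, with equality for the $\alpha$ of our set; so $\|f\|=S$, and all these $\alpha$ are calibrated for one and the same $u$ from Lemma 2.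

**Step 2: disjoint interiors.** Since $S>0$, $\alpha$ and its reverse cannot both occur. Suppose that the interiors of two geometrically distinct ones met at $z$. Their directions at $z$ would not be parallel, since two parallel straight segments through $z$, continued until they reach $\Sigma$, coincide. Lemma 3 would give two different gradients of $u$ at a lift of $z$: a contradiction.

**Step 3: the count.** Any finite set of saddle connections with pairwise disjoint interiors extends to a triangulation of $X$ by saddle connections, whose only vertex is the cone point. With $N$ edges and $2N/3$ triangles, Euler's formula $1-N+\frac{2N}{3}=2-2g$ gives $N=6g-3$. So there are at most $6g-3$ of them, which is $9$ for $g=2$. $\blacksquare$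

On $L$ with $\beta=v$, the example in Section 5 shows that $h_2$ is the only such saddle connection.

## 11. Proof of Theorem 3: completely periodic directions

Now $\Sigma$ is arbitrary and $g\ge2$. We assume that every direction containing a saddle connection is completely periodic. By the Veech dichotomy this holds if $X$ is a lattice surface, that is, if the derivatives of its affine automorphisms form a lattice in $SL(2,\mathbb R)$. For the surface $L$ one can check the assumption directly. Holonomies of saddle connections are integer vectors by Section 3, so such a direction is rational; and the trajectories in a rational direction lie over closed geodesics of $\mathbb R^2/\mathbb Z^2$ under a map of degree $3$, so each one that avoids the cone point is closed.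

**Step 1: what has to be shown.** It suffices to prove the following: *if $f\ne0$ and no closed curve attains $K=\|f\|$, then $f=K\langle\mathrm{hol}(\cdot),e\rangle$ for a unit vector $e$.* Indeed, with $\tau_0$ and $\tau_1$ as in Section 9, Lemma 9 (valid for any $\Sigma$) excludes this form. So there are first a closed curve $\alpha$ with $\mathrm{Int}(\alpha,\tau_0)=S\,l(\alpha)$ and then a closed curve $\beta$ with $\mathrm{Int}(\alpha,\beta)=S\,l(\alpha)l(\beta)$.

**Step 2: long saddle connections of small defect.** Saddle connections need no longer be closed, but the defect is defined for them. Let $u$ be as in Lemma 2. By Lemma 1 there are simple cycles $\gamma_n$ with $f(\gamma_n)/l(\gamma_n)\to K$. Only finitely many simple cycles have bounded length and none attains $K$, so $l(\gamma_n)\to\infty$. Let $s_n$ be the longest saddle connection in $\gamma_n$. Then $l(s_n)\ge l(\gamma_n)/|\Sigma|\to\infty$ and $D(s_n)\le D(\gamma_n)$, so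
$$\frac{D(s_n)}{l(s_n)}\le|\Sigma|\,\frac{D(\gamma_n)}{l(\gamma_n)}\to0,\qquad\delta_n:=\max\Big(\frac{D(s_n)}{l(s_n)},\frac1{l(s_n)}\Big)\to0 .$$
Thus $\delta_n>0$ and $D(s_n)\le\delta_n\,l(s_n)$. Pass to a subsequence whose directions converge to $e$, and rotate so that $e$ is horizontal, pointing right.

**Step 3: if there is a horizontal saddle connection, we reach a contradiction.** In this case a closed calibrated leaf will appear inside a cylinder. By assumption $X$ is a finite union of closed horizontal cylinders $C_j$ with heights $h_j$ and circumferences $w_j$, and $\Sigma$ lies on their boundaries. There are finitely many horizontal saddle connections, each of them lying on the boundary of a cylinder, so for $n$ large $s_n$ is not horizontal. It makes a small angle $\theta_n\ne0$ with $e$, $\theta_n\to0$, and, starting and ending on $\Sigma$, it is a concatenation of full crossings of cylinders. Both sides of $D(s_n)\le\delta_nl(s_n)$ are additive, so some crossing $c$ of some $C_j$ satisfies $D(c)\le\delta_nl(c)$; after passing to a subsequence $j$ does not depend on $n$. Here $l(c)=h_j/|\sin\theta_n|\to\infty$. Cut $\lfloor l(c)/(2w_j)\rfloor$ consecutive segments of length $w_j$ from the middle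 half of $c$. One of them has defect at most
$$\frac{\delta_n\,l(c)}{\lfloor l(c)/(2w_j)\rfloor}\to0,$$
because $l(c)/\lfloor l(c)/(2w_j)\rfloor\to2w_j$ and $\delta_n\to0$. These segments stay in the middle half of the height of $C_j$. A subsequence converges uniformly to a horizontal segment of length $w_j$ in the interior of $C_j$, which is a closed leaf run through once. Its defect is $0$, so this closed curve attains $K$: a contradiction.

**Step 4: if there is no horizontal saddle connection, $f$ has the required form.** There are then no horizontal cylinders, since their boundaries would contain horizontal saddle connections; so no horizontal trajectory is periodic. Lemma 5 gives a point $p\in Z$. Its trajectory is non-periodic, and it is infinite on at least one side, since otherwise it would be the interior of a saddle connection. Let $\Omega$ be its limit set on that side. By Lemma 4, $\Omega=X$. By Lemma 6, $Z$ is invariant and closed in $X\setminus\Sigma$, so $Z=X\setminus\Sigma$ and $f=K\langle\mathrm{hol}(\cdot),e\rangle$. $\blacksquare$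

## 12. Proof of Theorem 4: a slit surface in $\mathcal H(1,1)$

The surface is built by hiding the bad torus $\mathbb R^2/\Lambda_1$ of Section 3 inside a genus $2$ surface whose other half is too large to help.

**Step 1: the surface and its homology.** Let $T_1=\mathbb R^2/\Lambda_1$, of area $1$, let $T_2=\mathbb R^2/(4\mathbb Z)^2$, of area $16$, and let $\varepsilon=1/8$. Let $I_i\subset T_i$ be the image of $[0,\varepsilon]\times\{0\}$; it is embedded, because vectors of both lattices have integer abscissas. Let $Y_i$ be $T_i$ slit open along $I_i$, with boundary circle $I_i^+\cup I_i^-$, and glue $I_1^\pm$ to $I_2^\mp$ by translation. Each of the two endpoints of the slit becomes a cone point of angle $4\pi$, so the result $X$ lies in $\mathcal H(1,1)$, with $V=17$. We view $Y_1,Y_2$ as closed subsets of $X$ with common boundary; both contain $\Sigma$.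

The common boundary circle is null-homologous in each $Y_i$, so by Mayer–Vietoris $H_1(X)=H_1(Y_1)\oplus H_1(Y_2)$. The two summands are orthogonal for $\mathrm{Int}$, since curves in $Y_1$ and $Y_2$ can be pushed apart. Closing the slit gives $H_1(Y_i)\cong H_1(T_i)$, which $\mathrm{hol}$ identifies with the lattice of $T_i$. Writing $[\alpha]=(a_1,a_2)$ and $[\beta]=(b_1,b_2)$, the torus formula of Section 2 gives
$$\mathrm{Int}(\alpha,\beta)=a_1\wedge b_1+\tfrac1{16}\,a_2\wedge b_2 .\qquad(9)$$

**Step 2: bounding the two components of a class.** We prove in Steps 2 and 3 that $\mathrm{Int}(\alpha,\beta)<l(\alpha)l(\beta)$ for all closed curves. Assume $\mathrm{Int}(\alpha,\beta)>0$, as otherwise there is nothing to prove. By F2 we may replace the curves by homologous ones that are not longer and are concatenations of saddle connections. Then $\alpha$ meets $\Sigma\subset Y_1$, and the part of $\alpha$ in $X\setminus Y_1$ consists of finitely many open arcs $A$ with closure in $Y_2$ and endpoints on $\partial Y_2$. Let $A'$ be a path in $\partial Y_2$ with the same endpoints as $A$. Then $\int_{A'}\omega$ is horizontal of norm at most $\varepsilon$, being a difference of abscissas of two points of the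 slit. Let
$$\lambda_A=\int_A\omega-\int_{A'}\omega\in(4\mathbb Z)^2$$
be the class of the loop $A\cdot A'^{-1}\subset Y_2$. Replacing every $A$ by $A'$ gives a closed curve $\alpha'\subset Y_1$, and $[\alpha]=[\alpha']+\sum_A\lambda_A$. So
$$a_2=\sum_A\lambda_A,\qquad a_1=\int_{\alpha\cap Y_1}\omega+\sum_A\int_{A'}\omega .$$
Call $A$ essential if $\lambda_A\ne0$. Then $l(A)\ge|\lambda_A|-\varepsilon\ge4-\varepsilon\ge3$. If $A$ is not essential, then $|\int_{A'}\omega|=|\int_A\omega|\le l(A)$. Let $q$ be the total length of the essential arcs, $N$ their number, and $p=l(\alpha)-q$. Then $3N\le q$, so $N\varepsilon\le q\varepsilon/3=q/24$. In $a_1$, the part in $Y_1$ and the non-essential arcs contribute at most $p$, and the essential arcs at most $N\varepsilon$; in $a_2$ each essential arc contributes at most $l(A)+\varepsilon$. Hence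
$$|a_1|\le p+\tfrac q{24},\qquad|a_2|\le\tfrac{25}{24}\,q .$$

**Step 3: the strict upper bound.** With $p',q'$ defined similarly for $\beta$, (9) gives
$$\mathrm{Int}(\alpha,\beta)\le\Big(p+\frac q{24}\Big)\Big(p'+\frac{q'}{24}\Big)+\frac1{16}\Big(\frac{25}{24}\Big)^2qq'\le(p+q)(p'+q')=l(\alpha)l(\beta).$$
The second inequality holds because the right side minus the left side is
$$\tfrac{23}{24}(pq'+qp')+\Big(1-\tfrac1{576}-\tfrac1{16}\big(\tfrac{25}{24}\big)^2\Big)qq',$$
and the coefficients are positive (the last one exceeds $0.9$). Suppose $\mathrm{Int}(\alpha,\beta)=l(\alpha)l(\beta)$. Then $qq'=0$ and $pq'=qp'=0$. Since $p+q>0$ and $p'+q'>0$, this forces $q=q'=0$: if, say, $q=0$, then $p>0$ and so $q'=0$. There are then no essential arcs, so $a_2=b_2=0$, $|a_1|\le l(\alpha)$, $|b_1|\le l(\beta)$, and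
$$a_1\wedge b_1=l(\alpha)l(\beta)\ge|a_1||b_1|\ge a_1\wedge b_1 .$$
So $a_1$ and $b_1$ are orthogonal, and both are nonzero, in $\Lambda_1$. This contradicts (2). The inequality is strict, hence also for the original curves, which have the same intersection number and are not shorter.

**Step 4: the value $1$ is approached.** Let $\beta$ be the closed curve $\{x=1/2\}$ in $T_1$, oriented upward, of length $1$. It avoids $I_1$, since abscissas in $T_1$ are defined modulo $1$ and those of $I_1$ lie in $[0,1/8]$. As $t$ is irrational, there are $\lambda_n=(k_n,y_n)\in\Lambda_1$ with $k_n\to+\infty$ and $y_n\to0$. Let $z\in T_1$ be a point off the horizontal leaf containing $I_1$. The curve $\alpha_n$ goes horizontally from $z$ to the right for length $k_n$ and closes up by a vertical segment of length $|y_n|$ ending at $z$. The horizontal part avoids $I_1$ by the choice of $z$, and for $n$ large the vertical part does too, since $z\notin I_1$. So $\alpha_n$ and $\beta$ are closed curves in $X$; the class of $\alpha_n$ is $\lambda_n$, its length is $k_n+|y_n|$, and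
$$\frac{\mathrm{Int}(\alpha_n,\beta)}{l(\alpha_n)\,l(\beta)}=\frac{\lambda_n\wedge(0,1)}{k_n+|y_n|}=\frac{k_n}{k_n+|y_n|}\to1 .$$
Hence $S=1$, so $\mathrm{KVol}(X)=17$, and $S$ is not attained. $\blacksquare$

It is instructive to see where the proof of Theorem 1 breaks on this surface. Take $f=\mathrm{Int}(\cdot,\beta)$ with this $\beta$. Since $S=1=l(\beta)$ we have $\|f\|\le1$, and Step 4 shows $\|f\|=1$. The defect of $\alpha_n$ is $l(\alpha_n)-f(\alpha_n)=|y_n|\to0$, so every compact piece of the forward horizontal trajectory of $z$ is calibrated. This trajectory never meets the slit and is dense in $T_1$, so its limit set is $Y_1\ne X$. The saddle connections promised by Lemma 4 are there and are calibrated: they are the two sides of the slit. But each of them joins two different cone points, so it is not a closed curve, and Step 3 of Proposition 7 cannot be carried out.
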